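# A 4-ary term in every idempotent Taylor algebra, from four triples in $\mathbf F^3$

## 1. The subalgebra $R\le \mathbf F^3$ generated by four triples

Let $\mathbf A$ be an algebra: a set $A$ with a family of finitary basic operations. Its **term operations** are the operations obtained from the basic operations and the projections by composition. We assume that $\mathbf A$ is **idempotent**: every basic operation $g$ satisfies $g(x,\dots,x)\approx x$. By induction on terms, every term operation of $\mathbf A$ is then idempotent.

Let $F$ be the set of all binary term operations of $\mathbf A$, and let the operations of $\mathbf A$ act on $F$ pointwise. This gives an algebra $\mathbf F$. It is a subalgebra of a power of $\mathbf A$ (the power $\mathbf A^{A\times A}$), so it satisfies every equation that $\mathbf A$ satisfies. Write $x,y\in F$ for the two projections. If $s$ is a binary term, then $s(x,y)$, computed in $\mathbf F$, is the binary operation $s$ itself. So every $z\in F$ has the form $z=s(x,y)$, and $\mathbf F$ is generated by $x$ and $y$. Exchanging the two arguments,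 $(\sigma s)(a,b)=s(b,a)$, is an automorphism $\sigma$ of $\mathbf F$ with $\sigma x=y$, $\sigma y=x$, $\sigma^2=1$; it sends $s(x,y)$ to $s(y,x)$.

For example, if $\mathbf A$ is the two-element meet semilattice, then $F=\{x,y,xy\}$, and $\sigma$ exchanges $x$ and $y$ and fixes $xy$. If $\mathbf A=(\mathbb Z_2;a+b+c)$, the binary terms are $\alpha x+\beta y$ with $\alpha+\beta=1$, so $F=\{x,y\}$ and $\sigma$ has no fixed point.

The object on which everything below turns is the subalgebra $R$ of $\mathbf F^3$ generated by the four triples
$$(y,y,x),\qquad (y,x,x),\qquad (x,y,x),\qquad (x,x,y).\tag{1}$$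

Here is what it is for.

**Proposition 1.** There is $p\in F$ with $(p,p,p)\in R$ if and only if $\mathbf A$ has a 4-ary term $e$ with
$$e(y,y,x,x)\approx e(y,x,y,x)\approx e(x,x,x,y).\tag{2}$$

**Proof.** The elements of $R$ are exactly the values of 4-ary terms $e$ at the four triples (1), taken in that order. Reading the first, second and third coordinates, such a value is
$$\bigl(e(y,y,x,x),\;e(y,x,y,x),\;e(x,x,x,y)\bigr).$$
It is constant if and only if the three binary term operations coincide, and this is (2) in $\mathbf A$. $\blacksquare$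

So a question about equations becomes a question about one subset of $F^3$: does $R$ meet the diagonal?

## 2. Taylor algebras and the theorem

An **equational condition** is a system of equations in some signature $\Delta$. An algebra $\mathbf A$, of any signature, satisfies it if the symbols of $\Delta$ can be replaced by terms of $\mathbf A$ so that all the equations hold in $\mathbf A$. The condition is **trivial** if every algebra satisfies it; equivalently, if projections satisfy it in a two-element set with no basic operations. It is **idempotent** if $f(x,\dots,x)\approx x$ follows from it for each operation symbol $f$ occurring in it. An idempotent algebra is a **Taylor algebra** if it satisfies some nontrivial (idempotent) equational condition.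

For instance, $m(x,x,y)\approx m(x,y,x)\approx m(y,x,x)\approx x$ is idempotent (put $y=x$). It is nontrivial, because a projection $m$ would return $y$ in one of the three places. So $(\{0,1\};\mathrm{maj})$, with the majority operation, is a Taylor algebra. A two-element set without operations is not.

**Theorem 2.** Every idempotent Taylor algebra has a 4-ary term $e$ with $e(y,y,x,x)\approx e(y,x,y,x)\approx e(x,x,x,y)$.

**Corollary 3.** An idempotent algebra is Taylor if and only if it has a 4-ary term $e$ satisfying (2).

The corollary follows at once from Theorem 2. If an idempotent algebra has such an $e$, it satisfies the idempotent condition consisting of (2) and $e(x,x,x,x)\approx x$. This condition is nontrivial: in a two-element set without operations $e$ would be a projection to some coordinate $i$, and (2) would force the $i$-th of the triples (1) to be constant, but none of them is.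

The problem answered by Theorem 2 comes from Miroslav Olšák, "The weakest nontrivial idempotent equations", arXiv:1609.00531 (2016). The proof rests on one cited result, from the same work (Bull. London Math. Soc. 49 (2017)).

**Theorem 4 (Olšák).** Every idempotent Taylor algebra has a 6-ary term $t$ with
$$t(x,y,y,y,x,x)\approx t(y,x,y,x,y,x)\approx t(y,y,x,x,x,y).\tag{3}$$

Stack the three argument words in (3). The six columns are
$$(x,y,y),\;(y,x,y),\;(y,y,x),\;(y,x,x),\;(x,y,x),\;(x,x,y),$$
that is, all the nonconstant triples of letters. The columns of (2) are the last four of these. If $e$ satisfies (2), then $t(z_1,\dots,z_6)=e(z_3,z_4,z_5,z_6)$ satisfies (3). Theorem 2 asks for the reverse passage: do without the columns $(x,y,y)$ and $(y,x,y)$.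

## 3. Semilattices, majority and Mal'cev operations by hand

In a semilattice take $e=z_1z_2z_3z_4$. All three values in (2) are $xy$.

If $m$ is a majority term, that is $m(x,x,y)\approx m(x,y,x)\approx m(y,x,x)\approx x$, take $e(z_1,z_2,z_3,z_4)=m(z_2,z_3,z_4)$. The values are $m(y,x,x)$, $m(x,y,x)$, $m(x,x,y)$, all equal to $x$. The first triple in (1) is not used.

If $m$ is a Mal'cev term, that is $m(x,y,y)\approx x\approx m(y,y,x)$, take $e(z_1,z_2,z_3,z_4)=m(z_2,z_1,z_3)$. The values are $m(y,y,x)$, $m(x,y,y)$, $m(x,x,x)$, all equal to $x$. Now the fourth triple is not used.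

So different algebras use different parts of (1), and the general proof has to treat them together.

## 4. Two short attempts and where they stop

**Recovering the two missing columns.** By (3), $R$ would contain a constant triple if $(x,y,y)$ and $(y,x,y)$ were in $R$: apply $t$ to the six columns. In the two-element semilattice they are not. An element of $R$ there is a meet of a nonempty set of the triples (1). If its third coordinate is $y$, only the triple $(x,x,y)$ can have been used, because the other three have third coordinate $x$. So the only triple in $R$ with third coordinate $y$ is $(x,x,y)$.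

**Using only two generators.** The triples $(x,x,y)$ and $(y,y,x)$ already agree in their first two coordinates. The subalgebra they generate consists of all $(z,z,\sigma z)$, $z\in F$. It contains a constant triple exactly when $\sigma z=z$ for some $z$, that is, when $\mathbf A$ has a commutative binary term. The Taylor algebra $(\mathbb Z_2;a+b+c)$ has none, as we saw in Section 1. (It is Taylor, since $a+b+c$ is a Mal'cev operation there, and the Mal'cev condition is nontrivial: the first projection violates $m(y,y,x)\approx x$, the other two violate $m(x,y,y)\approx x$.)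

The second attempt has a useful shape, though. It looks at $R$ through the pairs $(u,w)$ with $(u,u,w)\in R$ and asks for a loop $(p,p)$. The pairs $(z,\sigma z)$ are not enough, so we must produce others, and for this the triples $(y,x,x)$ and $(x,y,x)$ have to be used.

## 5. Calculating in $R$ by columns

From now on $\mathbf A$ is an idempotent Taylor algebra and $t$ is as in Theorem 4.

**The binary term $f$.** For $u,w\in F$ put
$$f(u,w)=\underbrace{t(u,w,w,w,u,u)}_{\rho_1(u,w)}=\underbrace{t(w,u,w,u,w,u)}_{\rho_2(u,w)}=\underbrace{t(w,w,u,u,u,w)}_{\rho_3(u,w)}.\tag{4}$$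
Each value of $f$ can be written in three ways, and we choose a way separately in each coordinate of a triple. Position by position, the letters in $\rho_1,\rho_2,\rho_3$ are
$$1:\ u,w,w\qquad 2:\ w,u,w\qquad 3:\ w,w,u\qquad 4:\ w,u,u\qquad 5:\ u,w,u\qquad 6:\ u,u,w .$$
Hence:
$$\text{for each position } k,\text{ some } \rho_i \text{ has } u \text{ at } k,\text{ and some } \rho_j \text{ has } w \text{ at } k.\tag{5}$$

**The binary term $h_k$.** For $1\le k\le 6$ let $h_k(u,w)$ be $t$ applied to the 6-tuple with $w$ at position $k$ and $u$ at the other five. For example, $h_5(x,v)=t(x,x,x,x,v,x)$. If $t$ is the meet of all six variables in a semilattice, then $f(u,w)=h_k(u,w)=uw$ for every $k$.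

**Columns.** If $A=t(A_1,\dots,A_6)$, $B=t(B_1,\dots,B_6)$, $C=t(C_1,\dots,C_6)$ and $(A_i,B_i,C_i)\in R$ for all $i$, then $(A,B,C)\in R$. We say that $(A,B,C)\in R$ is proved *by columns*. Any $z$ may also be written $t(z,\dots,z)$; then we say that $z$ is *kept*. With a position $k$ fixed, we call the triples at positions $\ne k$ the *off* triples.

**Basic facts.** For every $z=s(x,y)\in F$:
$$(y,z,x)\in R,\qquad (z,y,x)\in R,\tag{6}$$
$$(z,z,\sigma z)\in R,\tag{7}$$
$$(x,z,\sigma z)\in R,\tag{8}$$
$$(z,\sigma z,x)\in R.\tag{9}$$
To see this, apply $s$ coordinatewise to two of the triples (1), using $s(x,x)=x$ and $s(y,y)=y$. For (6), apply it to $(y,x,x),(y,y,x)$, and to $(x,y,x),(y,y,x)$. For (7), to $(x,x,y),(y,y,x)$. For (8), to $(x,x,y),(x,y,x)$. For (9), to $(x,y,x),(y,x,x)$.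

By (6), a triple with $x$ in third place and $y$ in first or second place is in $R$, whatever the remaining entry is. This freedom will be used constantly.

**The relations $E$ and $Q$.** Put
$$E=\{(u,w):(u,u,w)\in R\},\qquad Q=\{(u,w):(u,w,x)\in R\}.$$
Both are subalgebras of $\mathbf F^2$. For $E$ this is clear; for $Q$ it holds because all terms are idempotent, so $x$ is reproduced in the third coordinate. In particular both are closed under $f$:
$$(u,u'),(w,w')\in E\ \Longrightarrow\ (f(u,w),f(u',w'))\in E,\quad\text{and the same for } Q.\tag{10}$$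
From (1), (7), (6), (9) we get, for all $z\in F$:
$$(x,y),\ (y,x),\ (z,\sigma z)\in E;\qquad (y,z),\ (z,y),\ (z,\sigma z)\in Q;\tag{11}$$
in particular $(x,y),(y,x),(y,y)\in Q$. Finally, by the definitions,
$$(u,x)\in E\iff (u,u,x)\in R\iff (u,u)\in Q.\tag{12}$$

By Proposition 1, Theorem 2 says that $E$ contains a pair $(P,P)$.

## 6. A loop in $E$ from two elements $c$ and $c'$

This section reduces the theorem to finding two elements of $F$, each with one pair in $E$ and one pair in $Q$.

**Proposition 5.** Suppose $c,c'\in F$, and put $G=f(c,y)$, $H=f(y,c')$. If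
$$(G,c),\,(H,c')\in E\qquad\text{and}\qquad (\sigma c,\sigma G),\,(\sigma c',\sigma H)\in Q,\tag{13}$$
then $(P,P)\in E$ for some $P\in F$.

How might one find $P$? Work backward. If $P=f(P_1,P_3)$, write the first $P$ as $f(P,P)$; by (10), $(P,P)\in E$ follows from $(P,P_1),(P,P_3)\in E$. Now write $P_1$ and $P_3$ as values of $f$ and compare with $P=f(P_1,P_3)$. With $P_1=f(P_2,D)$, the pair $(P,P_1)$ follows from $(P_1,P_2)$ and $(P_3,D)$. With $P_3=f(\sigma P_1,D)$, the pair $(P,P_3)$ follows from $(P_1,\sigma P_1)$, which is free, and again $(P_3,D)$. Continuing, one arranges that each remaining pair is free by (11), or is one of the pairs in (13), or has the form $(u,x)$. The last kind is a question about $Q$, by (12).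

**Proof.** Put
$$C=f(G,x),\quad D=f(x,H),\quad P_2=f(C,\sigma D),\quad P_1=f(P_2,D),\quad P_3=f(\sigma P_1,D),\quad P=f(P_1,P_3).$$
There is no circularity: each element uses only earlier ones. As $\sigma$ is an automorphism of order 2,
$$\sigma G=f(\sigma c,x),\quad \sigma H=f(x,\sigma c'),\quad \sigma C=f(\sigma G,y),\quad \sigma D=f(y,\sigma H),$$
$$\sigma P_2=f(\sigma C,D),\quad \sigma P_1=f(\sigma P_2,\sigma D).$$

**Step 1: pairs in $Q$.** The purpose is to obtain $(\sigma D,x)\in E$ and $(\sigma P_1,x)\in E$, which by (12) are loops of $Q$. Each line is an instance of (10) for $Q$; after "from" stand the pair of first arguments and the pair of second arguments.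

- (Q1) $(\sigma G,\sigma C)=(f(\sigma c,x),f(\sigma G,y))$, from $(\sigma c,\sigma G)$ in (13) and $(x,y)$.
- (Q2) $(\sigma H,\sigma D)=(f(x,\sigma c'),f(y,\sigma H))$, from $(x,y)$ and $(\sigma c',\sigma H)$ in (13).
- (Q3) $(\sigma D,\sigma D)=(f(y,\sigma H),f(\sigma D,\sigma D))$, from $(y,\sigma D)$ in (11) and (Q2).
- (Q4) $(\sigma C,\sigma P_2)=(f(\sigma G,y),f(\sigma C,D))$, from (Q1) and $(y,D)$ in (11).
- (Q5) $(\sigma P_2,\sigma P_1)=(f(\sigma C,D),f(\sigma P_2,\sigma D))$, from (Q4) and $(D,\sigma D)$ in (11).
- (Q6) $(\sigma D,\sigma P_1)=(f(y,\sigma H),f(\sigma P_2,\sigma D))$, from $(y,\sigma P_2)$ in (11) and (Q2).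
- (Q7) $(\sigma P_1,\sigma P_1)=(f(\sigma P_2,\sigma D),f(\sigma P_1,\sigma P_1))$, from (Q5) and (Q6).

By (12), (Q3) and (Q7) give $(\sigma D,x)\in E$ and $(\sigma P_1,x)\in E$.

**Step 2: pairs in $E$.** The purpose is to carry out the backward plan in forward order. Each line is an instance of (10) for $E$.

- (E1) $(C,G)=(f(G,x),f(c,y))$, from $(G,c)$ in (13) and $(x,y)$.
- (E2) $(D,H)=(f(x,H),f(y,c'))$, from $(x,y)$ and $(H,c')$ in (13).
- (E3) $(P_2,C)=(f(C,\sigma D),f(G,x))$, from (E1) and $(\sigma D,x)$ in Step 1.
- (E4) $(P_1,P_2)=(f(P_2,D),f(C,\sigma D))$, from (E3) and $(D,\sigma D)$ in (11).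
- (E5) $(P_3,D)=(f(\sigma P_1,D),f(x,H))$, from $(\sigma P_1,x)$ in Step 1 and (E2).
- (E6) $(P,P_1)=(f(P_1,P_3),f(P_2,D))$, from (E4) and (E5).
- (E7) $(P,P_3)=(f(P_1,P_3),f(\sigma P_1,D))$, from $(P_1,\sigma P_1)$ in (11) and (E5).
- (E8) $(P,P)=(f(P,P),f(P_1,P_3))$, from (E6) and (E7).

The last line is the claim. $\blacksquare$

## 7. Why positions 5 and 2: the pairs $(G,c)$ and $(H,c')$

How can we get $(G,G,c)\in R$ with $G=f(c,y)$? Write the first $G$ as $\rho_1(c,y)$ and the second as $\rho_3(c,y)$:
$$\rho_1(c,y)=t(c,y,y,y,c,c),\qquad \rho_3(c,y)=t(y,y,c,c,c,y).$$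
At every position except 5, at least one of the two entries is $y$. If the third coordinate has $x$ there, the column is in $R$ by (6). So we want $c=t(x,x,x,x,v,x)=h_5(x,v)$, and the only column that asks for anything is the fifth, $(c,c,v)$. For $H=f(y,c')$ the same two representations both carry $c'$ only at position 2. This suggests the following lemma.

**Lemma 6.** For every $k\in\{1,\dots,6\}$ there is $v\in F$ such that, with $c=h_k(x,v)$:
(a) $(c,v)\in E$; (b) $(\sigma v,\sigma c)\in Q$.

**Step 1: Lemma 6 gives (13).** The purpose is to check all four pairs by columns. Take $(c,v)$ from Lemma 6 with $k=5$ and $(c',v')$ with $k=2$, so that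
$$c=t(x,x,x,x,v,x),\qquad c'=t(x,v',x,x,x,x),$$
and let $G=f(c,y)$, $H=f(y,c')$.

For $(G,c)\in E$, use $\rho_1(c,y)$, $\rho_3(c,y)$ and $c=t(x,x,x,x,v,x)$. The columns are
$$(c,y,x),\ (y,y,x),\ (y,c,x),\ (y,c,x),\ (c,c,v),\ (c,y,x).$$
The fifth is in $R$ by Lemma 6(a), the others by (6).

For $(H,c')\in E$, use $\rho_1(y,c')=t(y,c',c',c',y,y)$, $\rho_3(y,c')=t(c',c',y,y,y,c')$ and $c'=t(x,v',x,x,x,x)$. The columns are
$$(y,c',x),\ (c',c',v'),\ (c',y,x),\ (c',y,x),\ (y,y,x),\ (y,c',x).$$
The second is in $R$ by Lemma 6(a), the others by (6).

For $(\sigma c,\sigma G)\in Q$, use $\sigma c=t(y,y,y,y,\sigma v,y)$ and $\sigma G=f(\sigma c,x)=\rho_1(\sigma c,x)=t(\sigma c,x,x,x,\sigma c,\sigma c)$. The columns are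
$$(y,\sigma c),\ (y,x),\ (y,x),\ (y,x),\ (\sigma v,\sigma c),\ (y,\sigma c).$$
The fifth is in $Q$ by Lemma 6(b), the others by (11).

For $(\sigma c',\sigma H)\in Q$, use $\sigma c'=t(y,\sigma v',y,y,y,y)$ and $\sigma H=f(x,\sigma c')=\rho_1(x,\sigma c')=t(x,\sigma c',\sigma c',\sigma c',x,x)$. The columns are
$$(y,x),\ (\sigma v',\sigma c'),\ (y,\sigma c'),\ (y,\sigma c'),\ (y,x),\ (y,x).$$
The second is in $Q$ by Lemma 6(b), the others by (11).

**Step 2: conclusion.** The purpose is to collect what remains. By Proposition 5, $(P,P)\in E$ for some $P$, that is, $(P,P,P)\in R$. By Proposition 1, Theorem 2 holds once Lemma 6 is proved.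

## 8. Proof of Lemma 6: three coordinates moving along chains

Fix $k$ and write $h=h_k$.

**The regress.** We want $(c,c,v)\in R$ with $c=h(x,v)$. If $v=h(y,v_1)$, the off triple is $(x,x,y)\in R$, and we are left with $(v,v,v_1)$ at $k$. If $v_1=h(x,v_2)$ and we strip one $h$ from every coordinate again, the off triple is $(y,y,x)$ and $(v_1,v_1,v_2)$ is left: the same problem one step further along. The freedom in (6) breaks the pattern. In $(v,v,v_1)$ we may instead *keep* the second $v$: the off triple is $(y,v,x)\in R$, and at $k$ stands $(v_1,v,v_2)$. The three coordinates are now at different places of the chain. So $v$ should be a nest of $h$'s in which three markers move at different speeds, each move leaving an off triple that lies in $R$. The nest will be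
$$n_0=h(x,n_1),\ n_1=h(y,n_2),\ n_2=h(x,n_3),\ n_3=h(x,n_4),$$
$$n_4=h(y,n_5),\ n_5=h(x,n_6),\ n_6=h(y,n_7),\ n_7=h(x,Z),\tag{14}$$
and the markers in $(n_0,n_0,n_1)$ will move down to $(n_7,n_4,Z)$.

**What $Z$ has to be.** A letter will not do for this walk. In the two-element semilattice with $t$ the meet of all variables, take $Z=x$: then $n_7=x$ and $n_4=xy$, and $(x,xy,x)\notin R$. Indeed a meet of triples (1) with first and third coordinates $x$ can only use $(x,y,x)$. For $Z=y$ we get $n_7=n_4=xy$, and $(xy,xy,y)\notin R$, because $(x,x,y)$ is the only element of $R$ with third coordinate $y$. Instead we let $Z=f(a_0,b_0)$, where $a_0,b_0$ start two separate chains. When $Z$ stands in the third coordinate it splits into $a_0$ and $b_0$, so that we need $(n_7,n_4,q_0)\in R$ for $q=a$ and for $q=b$. When, further down, $Z$ appears in the first or second coordinate, (5) lets us put at position $k$ the start of the *other* chain. The third coordinate then runs along one chain and the first two along the other, and the ends of the two chains can be chosen separately.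

**Definitions.** Both chains use the letter $x$ at even indices and $y$ at odd indices:
$$a_6=x,\qquad a_s=h(x,a_{s+1})\ (s=4,2,0),\qquad a_s=h(y,a_{s+1})\ (s=5,3,1);$$
$$b_{11}=y,\qquad b_s=h(x,b_{s+1})\ (s=10,8,\dots,0),\qquad b_s=h(y,b_{s+1})\ (s=9,7,\dots,1).$$
Put $Z=f(a_0,b_0)$, define $n_7,\dots,n_0$ by (14), starting from $n_7=h(x,Z)$, and let
$$v=n_1,\qquad c=n_0=h(x,v).$$

We prove (a) in Steps 1–4 and (b) in Step 5. Every item in Steps 1–4 that is not directly a case of (6) or (8) is proved by columns: we name the off triples and the triple at $k$.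

**Step 1: the end of the walk on the chain $b$.** The purpose is $(b_2,b_0,a_5)\in R$.

1. $(b_{4+s},b_{1+s},x)\in R$ for $s=7,6,\dots,0$. For $s=7$ this is $(y,b_8,x)$, in $R$ by (6). Let $s<7$. The indices $4+s$ and $1+s$ have opposite parity, so one of $b_{4+s},b_{1+s}$ has outer letter $x$ and the other $y$; and $x=h(x,x)$. Off: $(x,y,x)$ or $(y,x,x)$. At $k$: $(b_{5+s},b_{2+s},x)$, the case $s+1$.
2. $(b_3,b_1,x)\in R$. Here $b_3=h(y,b_4)$, while $b_1$ and $x$ are kept. Off: $(y,b_1,x)$, in $R$ by (6). At $k$: $(b_4,b_1,x)$, item 1 with $s=0$.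
3. $(b_2,b_0,a_5)\in R$. Here $b_2=h(x,b_3)$, $b_0=h(x,b_1)$, $a_5=h(y,x)$. Off: $(x,x,y)$. At $k$: $(b_3,b_1,x)$, item 2.

**Step 2: the end of the walk on the chain $a$.** The purpose is $(a_2,a_0,b_5)\in R$.

4. $(a_6,a_4,b_9)\in R$. Here $a_6=x$ and $a_4=h(x,h(y,x))$, while $b_9=h(y,h(x,y))=\sigma a_4$. So this is (8) with $z=a_4$.
5. $(a_5,a_3,b_8)\in R$. Outer letters $y,y,x$. Off: $(y,y,x)$. At $k$: $(a_6,a_4,b_9)$, item 4.
6. $(a_4,a_2,b_7)\in R$. Outer letters $x,x,y$. Off: $(x,x,y)$. At $k$: $(a_5,a_3,b_8)$, item 5.
7. $(a_3,a_1,b_6)\in R$. Outer letters $y,y,x$. Off: $(y,y,x)$. At $k$: $(a_4,a_2,b_7)$, item 6.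
8. $(a_2,a_0,b_5)\in R$. Outer letters $x,x,y$. Off: $(x,x,y)$. At $k$: $(a_3,a_1,b_6)$, item 7.

**Step 3: through $Z$.** The purpose is $(n_7,n_4,Z)\in R$. Let $(p,q)$ be $(a,b)$ or $(b,a)$. Items 8 and 3 say that $(p_2,p_0,q_5)\in R$ in both cases. By (5), $Z=f(a_0,b_0)$ has a representation with $p_0$ at position $k$; its other entries are $a_0$'s and $b_0$'s.

9. $(p_1,Z,q_4)\in R$. Here $p_1=h(y,p_2)$, $q_4=h(x,q_5)$, and $Z$ is represented with $p_0$ at $k$. Off: $(y,z,x)$ with $z\in\{a_0,b_0\}$, in $R$ by (6). At $k$: $(p_2,p_0,q_5)$.
10. $(p_0,n_7,q_3)\in R$. Here $p_0=h(x,p_1)$, $n_7=h(x,Z)$, $q_3=h(y,q_4)$. Off: $(x,x,y)$. At $k$: $(p_1,Z,q_4)$, item 9.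
11. $(Z,n_6,q_2)\in R$. Here $Z$ is represented with $p_0$ at $k$, $n_6=h(y,n_7)$, $q_2=h(x,q_3)$. Off: $(z,y,x)$ with $z\in\{a_0,b_0\}$, in $R$ by (6). At $k$: $(p_0,n_7,q_3)$, item 10.
12. $(n_7,n_5,q_1)\in R$. Here $n_7=h(x,Z)$, $n_5=h(x,n_6)$, $q_1=h(y,q_2)$. Off: $(x,x,y)$. At $k$: $(Z,n_6,q_2)$, item 11.
13. $(n_7,n_4,q_0)\in R$. Here $n_7$ is kept, $n_4=h(y,n_5)$, $q_0=h(x,q_1)$. Off: $(n_7,y,x)$, in $R$ by (6). At $k$: $(n_7,n_5,q_1)$, item 12.
14. $(n_7,n_4,Z)\in R$. Item 13 holds for $q=a$ and for $q=b$. Keep $n_7$ and $n_4$, and write $Z=\rho_1(a_0,b_0)$. Every column is $(n_7,n_4,a_0)$ or $(n_7,n_4,b_0)$.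

**Step 4: up to $(n_0,n_0,n_1)$.** The purpose is to bring the first two markers together again, with the third one step below them.

15. $(n_6,n_4,n_7)\in R$. Here $n_6=h(y,n_7)$, $n_4$ is kept, $n_7=h(x,Z)$. Off: $(y,n_4,x)$, by (6). At $k$: $(n_7,n_4,Z)$, item 14.
16. $(n_5,n_3,n_6)\in R$. Here $n_5=h(x,n_6)$, $n_3=h(x,n_4)$, $n_6=h(y,n_7)$. Off: $(x,x,y)$. At $k$: $(n_6,n_4,n_7)$, item 15.
17. $(n_4,n_3,n_5)\in R$. Here $n_4=h(y,n_5)$, $n_3$ is kept, $n_5=h(x,n_6)$. Off: $(y,n_3,x)$, by (6). At $k$: $(n_5,n_3,n_6)$, item 16.
18. $(n_3,n_2,n_4)\in R$. Here $n_3=h(x,n_4)$, $n_2=h(x,n_3)$, $n_4=h(y,n_5)$. Off: $(x,x,y)$. At $k$: $(n_4,n_3,n_5)$, item 17.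
19. $(n_2,n_1,n_3)\in R$. Here $n_2=h(x,n_3)$, $n_1=h(y,n_2)$, $n_3=h(x,n_4)$. Off: $(x,y,x)$. At $k$: $(n_3,n_2,n_4)$, item 18.
20. $(n_1,n_1,n_2)\in R$. Here the first $n_1=h(y,n_2)$, the second $n_1$ is kept, $n_2=h(x,n_3)$. Off: $(y,n_1,x)$, by (6). At $k$: $(n_2,n_1,n_3)$, item 19.
21. $(n_0,n_0,n_1)\in R$. Here $n_0=h(x,n_1)$ twice, $n_1=h(y,n_2)$. Off: $(x,x,y)$. At $k$: $(n_1,n_1,n_2)$, item 20.

Item 21 says $(c,v)\in E$, which is (a).

**Step 5: the pair $(\sigma v,\sigma c)\in Q$.** The purpose is (b). Write $\bar z=\sigma z$. Applying $\sigma$ to the definitions exchanges the letters: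
$$\bar a_6=y,\qquad \bar a_s=h(y,\bar a_{s+1})\ (s\text{ even}),\qquad \bar a_s=h(x,\bar a_{s+1})\ (s\text{ odd}),\qquad \bar Z=f(\bar a_0,\bar b_0),$$
for $0\le s\le 5$, and $\bar n_7=h(y,\bar Z)$, $\bar n_6=h(x,\bar n_7)$, $\bar n_5=h(y,\bar n_6)$, $\bar n_4=h(x,\bar n_5)$, $\bar n_3=h(y,\bar n_4)$, $\bar n_2=h(y,\bar n_3)$, $\bar n_1=h(x,\bar n_2)$, $\bar n_0=h(y,\bar n_1)$. We use columns in $Q$, walking up the chain with two neighboring elements. The off pairs are always in $Q$ by (11), because they contain a $y$.

First, $(\bar a_6,\bar a_5)=(y,\bar a_5)\in Q$. For $s=4,3,2,1,0$ in turn, $(\bar a_{s+1},\bar a_s)\in Q$: the outer letters differ, so off is $(x,y)$ or $(y,x)$, and at $k$ stands $(\bar a_{s+2},\bar a_{s+1})$, obtained just before. Hence $(\bar a_1,\bar a_0)\in Q$.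

Next, $(\bar a_0,\bar Z)\in Q$: here $\bar a_0=h(y,\bar a_1)$, and by (5) we represent $\bar Z$ with $\bar a_0$ at $k$. Off: $(y,\bar a_0)$ or $(y,\bar b_0)$. At $k$: $(\bar a_1,\bar a_0)$.

Then $(\bar Z,\bar n_7)\in Q$: represent $\bar Z$ with $\bar a_0$ at $k$, and $\bar n_7=h(y,\bar Z)$. Off: $(\bar a_0,y)$ or $(\bar b_0,y)$. At $k$: $(\bar a_0,\bar Z)$.

Finally we get, one after the other,
$$(\bar n_7,\bar n_6),\ (\bar n_6,\bar n_5),\ (\bar n_5,\bar n_4),\ (\bar n_4,\bar n_3),\ (\bar n_3,\bar n_2),\ (\bar n_2,\bar n_1),\ (\bar n_1,\bar n_0)\in Q,$$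
with off pairs
$$(y,x),\ (x,y),\ (y,x),\ (x,y),\ (y,y),\ (y,x),\ (x,y)$$
respectively. At $k$ stands the pair obtained just before, the first time $(\bar Z,\bar n_7)$. The last pair is $(\sigma v,\sigma c)$. This proves (b) and Lemma 6, and with it Theorem 2. $\blacksquare$

## 9. All conditions $s(w_1)\approx s(w_2)\approx s(w_3)$ in two letters

For words $w_1,w_2,w_3\in\{x,y\}^n$ let $\mathcal C(w_1,w_2,w_3)$ be the condition: there is an $n$-ary term $s$ with $s(w_1)\approx s(w_2)\approx s(w_3)$. Let $G\subseteq\{x,y\}^3$ be its set of columns. (The letter $G$ no longer means the element of Section 6.) For (3) it is the set of all six nonconstant columns; for (2) it is the set (1).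

The condition depends only on $G$, and enlarging $G$ weakens it. Suppose $w'_1,w'_2,w'_3$ have length $n'$ and column set $G'\supseteq G$. For each position $l\le n$ choose a position $m(l)\le n'$ where the primed words have the column that $w_1,w_2,w_3$ have at $l$. Then $s'(z_1,\dots,z_{n'})=s(z_{m(1)},\dots,z_{m(n)})$ satisfies $s'(w'_i)=s(w_i)$ for $i=1,2,3$. The $i$-th projection satisfies the condition exactly when the $i$-th column is constant, so the condition is trivial if and only if $G$ contains a constant column.

Call a column of **type 1** if it has exactly one $y$, and of **type 2** if it has exactly two. There are three columns of each type.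

**Theorem 7.** Assume $G$ contains no constant column. Every idempotent Taylor algebra satisfies $\mathcal C(w_1,w_2,w_3)$ if and only if $G$ contains all three columns of one type and at least one column of the other type.

**Proof.** **Step 1: sufficiency.** The purpose is to reduce to Theorem 2. Interchanging $x$ and $y$ renames the variables of the equations and exchanges the types; permuting the rows only reorders the three equal terms. So we may assume that $G$ contains all columns of type 1 and, after permuting the rows, the type 2 column $(y,y,x)$. Then $G$ contains the four columns (1). Use $e$ from Theorem 2, with dummy variables for further columns.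

**Step 2: splitting the necessity.** The purpose is to see that two cases are left when $G$ is not of the stated form. Either each type has a missing column; this is Case 1. Or all three columns of one type are in $G$; then no column of the other type is in $G$, and $G$ consists of exactly the three columns of one type. This is Case 2. In each case we exhibit an idempotent Taylor algebra in which the condition fails.

**Step 3: Case 1, majority.** The purpose is to show that three equal values would be neither 0 nor 1. Take $(\{0,1\};\mathrm{maj})$, which is idempotent and Taylor by Section 2, and put $x=0$, $y=1$. Suppose the type 1 column with its only $y$ in row $k$ is missing, and let $i,j$ be the other rows. A nonconstant column with $0$ in rows $i$ and $j$ would have $1$ in row $k$, so it would be the missing column. Hence no column has $0$ in both rows $i$ and $j$: every pair of entries in these rows lies in the relation $\{(a,b):a\vee b=1\}$. Majority preserves this relation: given three pairs, each with a $1$ in some coordinate, two of them have a $1$ in the same coordinate,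 and there the majority is $1$. So every term $s$ preserves it, and $s(w_i),s(w_j)$ are not both $0$. Dually, a missing column of type 2, with its only $x$ in some row, shows that the values at the other two rows are not both $1$. Hence the three values are not all equal.

**Step 4: Case 2, the group $\mathbb Z_3$.** The purpose is to exploit that three equal coefficients add up to zero. Take $(\mathbb Z_3;a-b+c)$. It is idempotent, and Taylor because $a-b+c$ is a Mal'cev operation. Its terms have the form $\sum\alpha_iz_i$ with $\sum\alpha_i=1$: projections do, and composition preserves this since $1-1+1=1$. Put $0$ for the letter that occurs twice in each column of $G$ and $1$ for the letter that occurs once. Let $A_i$ be the sum of the coefficients at the positions whose column has its $1$ in row $i$. Then the value of the term in row $i$ is $A_i$. If the three rows had equal values, then $A_1=A_2=A_3$, and $1=A_1+A_2+A_3=3A_1=0$ in $\mathbb Z_3$, a contradiction. $\blacksquare$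

**Corollary 8.** Arity 4 is the least possible for a nontrivial condition $s(w_1)\approx s(w_2)\approx s(w_3)$, with $w_i$ words in $x,y$, that holds in every idempotent Taylor algebra. The condition (2) is the unique 4-ary one, up to permuting variables, reordering the rows, and interchanging $x$ and $y$.

**Proof.** Nontrivial means that $G$ has no constant column. By Theorem 7, $G$ then has at least four columns, so $n\ge4$. If $n=4$, the four columns are distinct: all three of one type and one of the other. As in Step 1 above, interchanging letters and permuting rows turns $G$ into the set (1), and permuting variables puts the columns in the order of (2). $\blacksquare$
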